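# Homeomorphisms near coarse equivalences of Banach spaces

## 1. Rounding down, and a zigzag on the line

Round real numbers down: $\varphi:\mathbb R\to\mathbb R$, $\varphi(x)=\lfloor x\rfloor$. This map is not continuous, not injective and not onto. Seen from far away, though, it looks like the identity. Let us measure this. If $|x-y|\le t$ with $t>0$, then $|\lfloor x\rfloor-\lfloor y\rfloor|$ is an integer smaller than $t+1$, hence at most $\lceil t\rceil$, and the pair $x=\lceil t\rceil$, $y=\lceil t\rceil-t$ attains this value. If $|x-y|\ge t$, then $|\lfloor x\rfloor-\lfloor y\rfloor|$ is an integer larger than $t-1$, hence at least $\lfloor t\rfloor$, and the pair $x=t$, $y=0$ attains it. So points at distance at most $t$ have images at distance at most $\lceil t\rceil$, points at distance at least $t$ have images at distance at least $\lfloor t\rfloor$, and every real number is within $\frac12$ of the image. If we interpolate $\varphi$ linearly between integers we get the identity, a homeomorphism at distance at most $1$ from $\varphi$.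

For a second example fix $L>0$ and let
$$\psi(t)=t\ (t\le L),\qquad \psi(t)=2L-t\ (L\le t\le 2L),\qquad \psi(t)=t-2L\ (t\ge 2L).$$
This zigzag is continuous and onto but not injective, and $t-2L\le\psi(t)\le t$. Take $L=1$ and interpolate $\psi$ linearly between the points of $3\mathbb Z$. Since $\psi(3n)=3n$ for $n\le0$ and $\psi(3n)=3n-2$ for $n\ge1$, the result $F$ has slope $\frac13$ on $[0,3]$ and slope $1$ elsewhere. It is a homeomorphism. On $[0,3]$ the difference $\psi-F$ is piecewise linear with values $0,\frac23,-\frac23,0$ at $0,1,2,3$, and it vanishes elsewhere, so $\sup|\psi-F|=\frac23$.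

We cannot get arbitrarily close. A homeomorphism $F$ of $\mathbb R$ with $\sup|F-\psi|<\frac12$ would satisfy $F(0)<\frac12$, $F(1)>\frac12$, $F(2)<\frac12$, and it would not be monotone.

On the line this repair always works. Let $\varphi:\mathbb R\to\mathbb R$ be a map such that, for every $t$, points at distance at most $t$ have images at distance at most some finite $\omega_\varphi(t)$, and such that the images of points at distance at least $t$ are at distance at least some $\rho_\varphi(t)$ with $\rho_\varphi(t)\to\infty$. Interpolate $\varphi$ linearly between integers to get a continuous $f$ with $|f-\varphi|\le\omega_\varphi(1)$. Then $f$ has both properties too, so there is $s>0$ with $|f(x+s)-f(x)|\ge1$ for all $x$. The function $x\mapsto f(x+s)-f(x)$ is continuous and never zero, so its sign is constant, say positive. Interpolate $f$ linearly between the points of $s\mathbb Z$: the result $F$ has increments at least $1$ over each interval $[sn,s(n+1)]$, so it is an increasing homeomorphism of $\mathbb R$. On such an interval $F(x)$ is a convex combination of $f(sn)$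 and $f(s(n+1))$, both within $\omega_f(s)$ of $f(x)$. So $F$ is at bounded distance from $\varphi$.

This argument uses the order of the line at every turn. What happens for maps between infinite-dimensional Banach spaces?

## 2. Coarse equivalence, density, and three theorems

Let $M,N$ be metric spaces, with both metrics written $d$, and let $f:M\to N$ be a map.

**Definition (moduli).** For $t\ge0$ put
$$\omega_f(t)=\sup\{d(f(x),f(y)) : d(x,y)\le t\},\qquad \rho_f(t)=\inf\{d(f(x),f(y)) : d(x,y)\ge t\}.$$
These are the expansion and compression moduli. Both are nondecreasing in $t$. For the floor function, $\omega(t)=\lceil t\rceil$ and $\rho(t)=\lfloor t\rfloor$.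

**Definition (coarse notions).** The map $f$ is *coarse* if $\omega_f(t)<\infty$ for all $t\ge0$; *expanding* if $\rho_f(t)\to\infty$ as $t\to\infty$; a *coarse embedding* if it is coarse and expanding; *cobounded* if $\sup_{y\in N}d(y,f(M))<\infty$; and a *coarse equivalence* if it is a cobounded coarse embedding.

For instance $x\mapsto x^2$ on $[0,\infty)$ is not coarse, because $(x+1)^2-x^2=2x+1$ is unbounded. The map $\sin:\mathbb R\to\mathbb R$ is coarse but not expanding. The map $t\mapsto(t,0)$ from $\mathbb R$ to $\mathbb R^2$ is a coarse embedding that is not cobounded. The floor function and the zigzag are coarse equivalences.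

If $\sup_x d(F(x),f(x))\le B<\infty$, then
$$\omega_F\le\omega_f+2B,\qquad \rho_F\ge\rho_f-2B,\tag{1}$$
and the number $\sup_yd(y,F(M))$ exceeds the one for $f$ by at most $B$. So being coarse, expanding or cobounded survives bounded perturbation.

Banach spaces carry the norm metric. Two Banach spaces $X,Y$ are *coarsely equivalent* if there is a coarse equivalence $X\to Y$. They are *simultaneously coarsely and homeomorphically equivalent* if a single map $X\to Y$ is both a homeomorphism and a coarse equivalence.

The *density character* $\operatorname{dens}M$ is the least cardinality of a dense subset. For example $\operatorname{dens}\mathbb R^n=\aleph_0$ for $n\ge 1$, and $\operatorname{dens}\ell_2(\kappa)=\kappa$ for an infinite cardinal $\kappa$. The Kadec–Toruńczyk theorem says that any two infinite-dimensional Banach spaces with the same density character are homeomorphic. We shall see that coarsely equivalent spaces have the same density, so in infinite dimensions we hold two maps $X\to Y$: a coarse equivalence, with no continuity, and a homeomorphism, with no metric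 control. The problem, taken from Bruno de Mendonça Braga, "Coarse and uniform embeddings", arXiv:1512.03109 (2015), is whether one map can do both jobs.

**Theorem 1.** Coarsely equivalent Banach spaces are simultaneously coarsely and homeomorphically equivalent.

**Theorem 2.** Let $X,Y$ be infinite-dimensional Banach spaces and $\varphi:X\to Y$ a coarse equivalence. Then there is a homeomorphism $F:X\to Y$ with $\sup_x\|F(x)-\varphi(x)\|<\infty$ (so $F$ is a coarse equivalence). The bound depends only on $\omega_\varphi$, $\rho_\varphi$ and $\sup_y d(y,\varphi(X))$.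

**Theorem 3.** Let $Y$ be an infinite-dimensional Banach space and $\varphi:X\to Y$ a coarse embedding of a Banach space $X$. Then there is a coarse embedding $F:X\to Y$ which is a homeomorphism onto a closed subset of $Y$, with $\sup_x\|F(x)-\varphi(x)\|\le\omega_\varphi(1)+1$.

Besides the Kadec–Toruńczyk theorem we use the following.

* Stone's theorem: metrizable spaces are paracompact. Hence every open cover of a metric space has a subordinate locally finite partition of unity.
* Pasting: a map that is continuous on each member of a locally finite closed cover is continuous.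
* Toruńczyk ("Characterizing Hilbert space topology", Fund. Math. 111 (1981), 247–262; correction in Fund. Math. 125 (1985), 89–93): every infinite-dimensional Fréchet space is homeomorphic to a Hilbert space. A Fréchet space is a complete metrizable locally convex space, for example $\mathbb R^\omega$ with the product topology.

We need one consequence of the last item. Write $\cong$ for "homeomorphic", let $H=\ell_2(\kappa)$ with $\kappa$ infinite, and let $H^\omega$ be the countable power with the product topology. Then
$$H^\omega\cong H.\tag{2}$$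
Indeed $H^\omega$ is an infinite-dimensional Fréchet space, so it is homeomorphic to some Hilbert space $H'$. Its density is $\kappa$: the finitely supported sequences with entries in a dense set of size $\kappa$ containing $0$ are dense and number $\kappa$, and $H^\omega$ maps continuously onto $H$ by $z\mapsto z_1$. Density is a topological invariant, so $\operatorname{dens}H'=\kappa$. Finally $H'$ is not finite-dimensional, since $H^\omega$ is not locally compact: every neighborhood of $0$ contains a set $\{0\}^n\times H\times H\times\cdots$, which is closed and not compact. A Hilbert space that is infinite-dimensional and of density $\kappa$ is isometric to $\ell_2(\kappa)$.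

## 3. Continuous coarse inverses, dimension and density

The first lemma produces a map backwards, and records which constants it costs.

**Lemma 4.** Let $\varphi:X\to Y$ be a coarse equivalence of Banach spaces and $c>\sup_yd(y,\varphi(X))$. Choose for each $y\in Y$ a point $\gamma(y)\in X$ with $\|\varphi\gamma(y)-y\|\le c$. Then $\gamma:Y\to X$ is a coarse equivalence, and $\|\gamma\varphi(x)-x\|\le s_0$ for all $x$, where $s_0$ is any number with $\rho_\varphi(s_0)>c$.

*Proof.* If $\|y-y'\|\le t$, then $\|\varphi\gamma(y)-\varphi\gamma(y')\|\le t+2c$. Hence $\|\gamma(y)-\gamma(y')\|<s$ for any $s$ with $\rho_\varphi(s)>t+2c$, and such $s$ exists. So $\gamma$ is coarse. If $\|\gamma(y)-\gamma(y')\|\le t$, then $\|y-y'\|\le2c+\omega_\varphi(t)$. So $\|y-y'\|>2c+\omega_\varphi(t)$ forces $\|\gamma(y)-\gamma(y')\|>t$, and $\gamma$ is expanding. Finally $\|\varphi(\gamma\varphi(x))-\varphi(x)\|\le c<\rho_\varphi(s_0)$ gives $\|\gamma\varphi(x)-x\|<s_0$. In particular every $x$ is within $s_0$ of $\gamma(Y)$, so $\gamma$ is cobounded. $\square$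

**Lemma 5.** Let $\psi:X\to Y$ be a coarse map of Banach spaces. There is a continuous $f:X\to Y$ with $\sup_x\|f(x)-\psi(x)\|\le\omega_\psi(1)$. In particular $\omega_f(t)\le\omega_\psi(t)+2\omega_\psi(1)$, so $f$ is coarse.

*Proof.* By Stone's theorem there are a locally finite partition of unity $(\lambda_i)$ on $X$ and points $x_i$ with $\{\lambda_i>0\}\subseteq\{x:\|x-x_i\|<1\}$. Put $f(x)=\sum_i\lambda_i(x)\psi(x_i)$. Locally this is a finite sum of continuous functions. It is a convex combination of vectors $\psi(x_i)$ with $\|x-x_i\|<1$, each within $\omega_\psi(1)$ of $\psi(x)$. The rest is (1). $\square$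

**Lemma 6.** Let $\varphi:X\to Y$ be a coarse equivalence. There are continuous coarse maps $f:X\to Y$, $g:Y\to X$ and a constant $C$ with $\sup_x\|f(x)-\varphi(x)\|\le\omega_\varphi(1)$ and
$$\|gf(x)-x\|\le C,\qquad\|fg(y)-y\|\le C\qquad(x\in X,\ y\in Y).\tag{3}$$
The number $C$ and upper bounds for $\omega_f,\omega_g$ depend only on $\omega_\varphi$, $\rho_\varphi$ and $\sup_yd(y,\varphi(X))$.

*Proof.* Take $\gamma,c,s_0$ from Lemma 4, and let $f,g$ be the approximations of $\varphi,\gamma$ given by Lemma 5. Then
$$\|gf(x)-x\|\le\|gf(x)-\gamma f(x)\|+\|\gamma f(x)-\gamma\varphi(x)\|+\|\gamma\varphi(x)-x\|\le\omega_\gamma(1)+\omega_\gamma(\omega_\varphi(1))+s_0,$$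
$$\|fg(y)-y\|\le\|fg(y)-\varphi g(y)\|+\|\varphi g(y)-\varphi\gamma(y)\|+\|\varphi\gamma(y)-y\|\le\omega_\varphi(1)+\omega_\varphi(\omega_\gamma(1))+c.$$
For the dependence, take $c=1+\sup_yd(y,\varphi(X))$ and $s_0=1+\inf\{s\ge0:\rho_\varphi(s)>c\}$. By the proof of Lemma 4, $\omega_\gamma(t)\le1+\inf\{s\ge0:\rho_\varphi(s)>t+2c\}$. So $\omega_\gamma$ is bounded in terms of the named data, and then so are $C$, $\omega_f$ and $\omega_g$. $\square$

The next two lemmas show that coarse equivalences see dimension and density.

**Lemma 7.** If $f:X\to Y$ is a coarse embedding, $\dim X\ge n$ and $\dim Y=m<\infty$, then $n\le m$.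

*Proof.* We may assume $n\ge1$ and, restricting $f$ to an $n$-dimensional subspace, $\dim X=n$. Choose $s\ge1$ with $\rho_f(s)\ge1$, and let $r\ge1$. Take a maximal $s$-separated set $T$ (distinct points at distance at least $s$) in the closed ball of radius $rs$ about $0$. It is finite, and the $s$-balls around its points cover that ball. Comparing volumes, $|T|s^n\ge(rs)^n$, so $|T|\ge r^n$. The image $f(T)$ is $1$-separated and $f$ is injective on $T$. Subdividing a segment of length at most $t$ into $\lceil t\rceil\le t+1$ pieces of length at most $1$ gives $\omega_f(t)\le\omega_f(1)(t+1)$. So $f(T)$ lies in the ball of radius $\omega_f(1)(rs+1)$ about $f(0)$. The balls of radius $\frac12$ around the points of $f(T)$ have disjoint interiors and lie in the ball of radius $\omega_f(1)(rs+1)+\frac12$. Comparing volumes in $Y$,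
$$r^n\le\bigl(2\omega_f(1)(rs+1)+1\bigr)^m\qquad\text{for all }r\ge1 .$$
The right side grows at most like $r^m$, so $n\le m$. $\square$

**Lemma 8.** If $X\ne0$ and $f:X\to Y$ is a coarse embedding, then $\operatorname{dens}X\le\operatorname{dens}Y$.

*Proof.* Let $S$ be a maximal $1$-separated subset of $X$. It is infinite because $X$ is unbounded. For $x\in X$ and $k\ge1$, maximality puts $kx$ within distance $1$ of $S$, so $x$ is within $\frac1k$ of $\frac1kS$. Thus $\bigcup_{k\ge1}\frac1kS$ is dense, and $\operatorname{dens}X\le|S|$. Take $s>0$ with $\rho_f(s)\ge1$. Points of $sS$ are $s$-separated, so $f$ is injective on $sS$ with $1$-separated image. The open balls of radius $\frac12$ around these $|S|$ image points are disjoint, and each contains a point of any dense set, so $\operatorname{dens}Y\ge|S|$. $\square$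

Let $X,Y$ now be coarsely equivalent, by $\varphi$, with $\gamma$ as in Lemma 4. Lemma 7 applied to $\varphi$ and to $\gamma$ shows that either both spaces are infinite-dimensional or both have the same finite dimension. In the finite case a linear isomorphism is a homeomorphism and a coarse equivalence, so Theorem 1 holds there. In the infinite case Lemma 8, applied both ways, gives a common density $\kappa$, and by the Kadec–Toruńczyk theorem
$$X\cong Y\cong\ell_2(\kappa).\tag{4}$$

## 4. Absorbing an extra factor with small displacement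

From (2) and (4), $X\times Y\cong X$ for infinite-dimensional coarsely equivalent spaces. We need this homeomorphism to be almost the first projection.

**Lemma 9.** Let $X$ be an infinite-dimensional Banach space of density $\kappa$, and let $Y$ be a space homeomorphic to $\ell_2(\kappa)$. There is a homeomorphism $h_X:X\times Y\to X$ with $\|h_X(x,y)-x\|\le1$ for all $(x,y)$.

Let $H=\ell_2(\kappa)$ and $Z=H^\omega$. By the Kadec–Toruńczyk theorem and (2), $Z\cong H\cong X$. Transport the norm metric of $X$ to a metric $d$ on $Z$; it induces the product topology. Since $Y\cong H$, it suffices to find a homeomorphism $h:Z\times H\to Z$ with $d(h(z,e),z)\le1$.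

Suppose first that $d$ were the metric $\sum_j2^{-j}\min(1,\|z_j-z'_j\|)$. Then we would insert $e$ in the second place, $h(z,e)=(z_1,e,z_2,z_3,\dots)$. Only coordinates of index at least $2$ change, so the displacement is at most $\sum_{j\ge2}2^{-j}=\frac12$. For a general $d$, the product topology only tells us that for each single $z$ there is a place $n$ beyond which changes are harmless. So $n$ must depend on $z$, and an integer depending on $z$ jumps. The remedy has three parts. We replace $n$ by a continuous real number $r(z)$. We move $e$ continuously from place $n+1$ to place $n+2$ by a rotation. And we make sure that $r$ can be read off from the result, so that the map can be inverted.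

**Step 1. A continuous depth function $r$.** This step finds, continuously in $z$, a depth beyond which the coordinates may be changed. For $n\ge1$ let $O_n\subseteq H^n$ be the set of those $v$ that have an open neighborhood $V\subseteq H^n$ with $\operatorname{diam}_d(V\times H\times H\times\cdots)\le1$. It is open. If $(z_1,\dots,z_n)\in O_n$ with neighborhood $V$, then $V\times H$ shows $(z_1,\dots,z_{n+1})\in O_{n+1}$. Every $z\in Z$ has $(z_1,\dots,z_n)\in O_n$ for some $n$, because the $d$-ball of radius $\frac12$ around $z$ contains a basic open set $V\times H\times H\times\cdots$ around $z$.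

Let $\lambda_n:H^n\to[0,1]$ be continuous with $\{\lambda_n>0\}=O_n$ (the distance to the complement, cut off at $1$, or the constant $1$ if $O_n=H^n$). Put
$$\mu_i(z)=\min\Bigl(1,\ i\max_{j\le i}\lambda_j(z_1,\dots,z_j)\Bigr)\qquad(i\ge1).$$
Then $\mu_i$ is continuous and depends only on $z_1,\dots,z_i$. If $\mu_i(z)>0$, then $\mu_{i'}(z)>0$ for all $i'\ge i$. And $\mu_i(z)=1$ for all large $i$, because of the factor $i$. Let $s_z:[0,\infty)\to[0,\infty)$ be affine between consecutive integers with $s_z(n)=\sum_{i\le n}\mu_i(z)$ for $n=0,1,2,\dots$. It vanishes on an initial interval (possibly only $\{0\}$) and then increases strictly to $\infty$. So $s_z(t)=1$ has exactly one solution $t=r(z)$. Since $s_z(1)=\mu_1(z)\le1$, we have $r(z)\ge1$.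

The function $(z,t)\mapsto s_z(t)$ is continuous, as one sees on each strip $t\in[n,n+1]$. For small $\varepsilon>0$ we have $s_z(r(z)-\varepsilon)<1<s_z(r(z)+\varepsilon)$. These inequalities persist for $z'$ near $z$, so $|r(z')-r(z)|<\varepsilon$ there. Hence $r$ is continuous. Put $N(z)=\lfloor r(z)\rfloor+1$.

**Step 2. What the first $N(z)$ coordinates control.** This step shows that these coordinates determine both $r$ and the point $z$ up to $d$-distance $1$. Suppose $z,z'$ agree in the first $N(z)$ coordinates.

(a) Then $r(z')=r(z)$. Indeed $s_z=s_{z'}$ on $[0,N(z)]$, and $r(z)$ lies in this interval.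

(b) Also $d(z,z')\le1$. Indeed $s_z(r(z))=1>0$ forces $\mu_i(z)>0$ for some $i\le\lceil r(z)\rceil\le N(z)$, so $\lambda_j(z_1,\dots,z_j)>0$ for some $j\le N(z)$. Hence $(z_1,\dots,z_j)\in O_j$ and therefore $(z_1,\dots,z_{N(z)})\in O_{N(z)}$. Both $z$ and $z'$ lie in the corresponding set $V\times H\times H\times\cdots$ of diameter at most $1$.

**Step 3. Inserting $e$ at a real depth $t$.** This step builds homeomorphisms $\Psi_t:Z\times H\to Z$ that depend continuously on $t\ge1$. At an integer $t=n$ we want to insert $\pm e$ just after $z_n$. The rotation that takes $(e,z_{n+1})$ to a pair beginning with $z_{n+1}$ ends at $(z_{n+1},-e)$, so the sign must alternate. For $t=n+\theta$ with $n\ge1$ an integer and $\theta\in[0,1]$, let $\Psi_t(z,e)$ have first coordinates $z_1,\dots,z_n$, coordinates $n+1,n+2$ equal to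
$$\Bigl(\cos\tfrac{\pi\theta}2\,(-1)^ne+\sin\tfrac{\pi\theta}2\,z_{n+1},\ \ -\sin\tfrac{\pi\theta}2\,(-1)^ne+\cos\tfrac{\pi\theta}2\,z_{n+1}\Bigr),$$
and $j$-th coordinate $z_{j-1}$ for $j\ge n+3$. At $t=n+1$ there are two definitions. With $(n,\theta=1)$ we get $(z_1,\dots,z_n,z_{n+1},(-1)^{n+1}e,z_{n+2},\dots)$, and with $(n+1,\theta=0)$ we get the same sequence.

Each $\Psi_t$ is a bijection. Inverting the rotation, $(z,e)=\Psi_t^{-1}(w)$ is given by
$$z_j=w_j\ (j\le n),\qquad(-1)^ne=\cos\tfrac{\pi\theta}2\,w_{n+1}-\sin\tfrac{\pi\theta}2\,w_{n+2},$$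
$$z_{n+1}=\sin\tfrac{\pi\theta}2\,w_{n+1}+\cos\tfrac{\pi\theta}2\,w_{n+2},\qquad z_j=w_{j+1}\ (j\ge n+2).$$
The maps $(t,z,e)\mapsto\Psi_t(z,e)$ and $(t,w)\mapsto\Psi_t^{-1}(w)$ are continuous: on each closed piece $t\in[n,n+1]$ every coordinate is a continuous formula, and these pieces form a locally finite closed cover. Moreover $z$ and $\Psi_t(z,e)$ agree in the first $\lfloor t\rfloor$ coordinates.

**Step 4. The homeomorphism $h$.** This step inserts $e$ at the depth that $z$ prescribes, and checks that the inverse can recover the depth. Put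
$$h(z,e)=\Psi_{r(z)+1}(z,e).$$
Then $z$ and $w=h(z,e)$ agree in the first $\lfloor r(z)+1\rfloor=N(z)$ coordinates. So $d(w,z)\le1$ by (b), and $r(w)=r(z)$ by (a). Hence $(z,e)=\Psi^{-1}_{r(w)+1}(w)$, which shows that $h$ is injective and that $w\mapsto\Psi^{-1}_{r(w)+1}(w)$ is a left inverse. Conversely, let $w\in Z$ and $(z,e)=\Psi^{-1}_{r(w)+1}(w)$. Then $w$ and $z$ agree in the first $N(w)$ coordinates, so $r(z)=r(w)$ by (a), and $h(z,e)=\Psi_{r(w)+1}(z,e)=w$. So $h$ is a bijection. Both $h$ and $h^{-1}(w)=\Psi^{-1}_{r(w)+1}(w)$ are continuous because $r$ is. This proves Lemma 9. $\square$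

## 5. Graphs in the product: Theorem 3, and where surjectivity is lost

With Lemma 9 there is a natural way to make a coarse map injective: carry a topological embedding in a second coordinate, then absorb that coordinate.

*Proof of Theorem 3.* Let $\kappa=\operatorname{dens}Y$. First, $X$ is homeomorphic to a closed subset of $Y$. If $X$ is finite-dimensional, it is isomorphic to a subspace of $Y$, which is closed. If $X$ is infinite-dimensional of density $\kappa'$, then $\kappa'\le\kappa$ by Lemma 8, and $X\cong\ell_2(\kappa')$, which is a closed subspace of $\ell_2(\kappa)\cong Y$. Let $j:X\to Y$ be a homeomorphism onto a closed subset.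

By Lemma 5 choose a continuous $f$ with $\sup_x\|f(x)-\varphi(x)\|\le\omega_\varphi(1)$. The map $(f,j):X\to Y\times Y$ is continuous and injective. It is a homeomorphism onto a closed set: if $(f(x_n),j(x_n))\to(y,z)$, then $z=j(x)$ for some $x$ because $j(X)$ is closed, $x_n\to x$ because $j^{-1}$ is continuous on $j(X)$, and then $y=f(x)$.

Let $h:Y\times Y\to Y$ be the homeomorphism of Lemma 9 with $X$ replaced by $Y$. Then $F=h\circ(f,j)$ is a homeomorphism onto a closed subset of $Y$, and $\|F(x)-f(x)\|\le1$. Hence $\sup_x\|F(x)-\varphi(x)\|\le\omega_\varphi(1)+1$, and $F$ is a coarse embedding by (1). $\square$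

Now let $\varphi$ be a coarse equivalence. Can the same construction give a surjection? No, even if $j$ is a homeomorphism onto $Y$: the image of $(f,j)$ meets each slice $Y\times\{z\}$ in at most one point, so it is not all of $Y\times Y$, and $F$ is not onto.

The next attempt is to thicken the graph. Take the maps $f,g,C$ of Lemma 6. The shear $(x,b)\mapsto(f(x)+b,x)$ is a homeomorphism of $X\times Y$ onto $Y\times X$, but its first coordinate is arbitrarily far from $f(x)$. If we shrink $b$ first, $(x,b)\mapsto\bigl(f(x)+\frac{Rb}{1+\|b\|},x\bigr)$, the first coordinate stays within $R$ of $f(x)$, but the image is only an open tube around the graph. So we have control or surjectivity, and not both. What we want is this.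

**Proposition 10.** Let $X,Y$ be infinite-dimensional Banach spaces, and let $f:X\to Y$, $g:Y\to X$ be continuous coarse maps satisfying (3) with a constant $C$. There are a homeomorphism $\Xi:Y\times X\to X\times Y$ and a constant $K$, depending only on $\omega_f,\omega_g,C$, such that the $X$-coordinate of $\Xi(y,a)$ is within $K$ of $g(y)$ for all $(y,a)$.

*Proof of Theorem 2 from Proposition 10.* Take $f,g,C$ from Lemma 6. The hypotheses are symmetric in $(X,f)$ and $(Y,g)$. Exchanging the roles, we get a homeomorphism $\Xi:X\times Y\to Y\times X$ such that the $Y$-coordinate of $\Xi(x,b)$ is within a constant $K$ of $f(x)$. By (4), Lemma 9 gives homeomorphisms $h_X:X\times Y\to X$ and $h_Y:Y\times X\to Y$ that displace the first coordinate by at most $1$. Let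
$$F=h_Y\circ\Xi\circ h_X^{-1}:X\to Y,$$
which is a homeomorphism. If $h_X^{-1}(x)=(x',b)$, then $\|x-x'\|\le1$, and
$$\|F(x)-f(x)\|\le1+K+\|f(x')-f(x)\|\le1+K+\omega_f(1).$$
With $\sup_x\|f(x)-\varphi(x)\|\le\omega_\varphi(1)$ this gives $\sup_x\|F(x)-\varphi(x)\|\le B:=1+K+\omega_f(1)+\omega_\varphi(1)$. By (1), $F$ is coarse and expanding; it is surjective, so it is a coarse equivalence. For the dependence of the bound, the constant $K$ found in Section 8 is nondecreasing in $C$ and in the functions $\omega_f,\omega_g$, and by Lemma 6 these are bounded in terms of $\omega_\varphi$, $\rho_\varphi$ and $\sup_yd(y,\varphi(X))$. $\square$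

*Proof of Theorem 1.* The finite-dimensional case was settled at the end of Section 3. In the infinite-dimensional case, apply Theorem 2 to any coarse equivalence $X\to Y$. $\square$

It remains to prove Proposition 10. From here on, $X,Y,f,g,C$ are as in it.

## 6. Two interleaved families of tubes

On $X\times Y$ consider the continuous functions
$$u(x,y)=\|x-g(y)\|,\qquad v(x,y)=\|y-f(x)\| .$$
The sets $\{u<R\}$ and $\{v<R\}$ are tubes around the graphs of $g$ and of $f$. The map
$$\Theta:Y\times X\to\{u<R\},\qquad\Theta(y,a)=\Bigl(g(y)+\frac{Ra}{1+\|a\|},\,y\Bigr)$$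
is a homeomorphism whose $X$-coordinate is within $R$ of $g(y)$. So it would be enough to have a homeomorphism of the $u$-tube $\{u<R\}$ onto all of $X\times Y$ that moves the $X$-coordinate by a bounded amount.

If we stretch along $u$, the $X$-coordinate moves unboundedly. If we stretch along $v$, changing $y$ on the ray from $f(x)$, the $X$-coordinate does not move at all. A $v$-tube can therefore be blown up to $X\times Y$ at no cost. Our tube is a $u$-tube, but it is trapped between $v$-tubes. By (3), $\|x-g(y)\|\le\|x-gf(x)\|+\|gf(x)-g(y)\|$ and symmetrically, so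
$$v\le R\ \Rightarrow\ u\le\omega_g(R)+C,\qquad u\le R\ \Rightarrow\ v\le\omega_f(R)+C.\tag{5}$$

For a picture, take $X=Y=\mathbb R$, $f=\psi$ the zigzag with $L=1$, and $g=\mathrm{id}$ (the spaces are finite-dimensional, but the formulas make sense). Here $C=2$, $u=|x-y|$, $v=|y-\psi(x)|$. At the point $(2,0)$ we have $v=0$ and $u=2$, so the $u$- and $v$-tubes are genuinely different, and (5) says how they nest.

Fix
$$R_1=1,\quad R_2=\omega_g(R_1)+C+2,\quad R_3=\omega_f(R_2)+C+2,\quad R_4=\omega_g(R_3+1)+R_2+C+1 .$$
In the picture these are $1,5,9,18$. In general $R_1<R_3$ and $2\le R_2<R_4$. By (5), $v\le R_1$ gives $u\le R_2-2$; $u\le R_2$ gives $v\le R_3-2$; and $v\le R_3+1$ gives $u\le R_4-R_2-1$. Hence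
$$\{v\le R_1\}\subseteq\{u<R_2-1\},\quad\{u\le R_2\}\subseteq\{v<R_3\},\quad\{v\le R_3+1\}\subseteq\{u<R_4\},\tag{6}$$
and, taking complements,
$$\{u\ge R_2-1\}\subseteq\{v>R_1\},\quad\{v\ge R_3\}\subseteq\{u>R_2\},\quad\{u\ge R_4\}\subseteq\{v>R_3+1\}.\tag{7}$$

So the sets $\{v=R_1\},\{u=R_2\},\{v=R_3\},\{u=R_4\}$ are nested walls, of alternating type. Write
$$\partial_0=\{v=R_1\},\quad\partial_1=\{u=R_2\},\quad\partial_2=\{v=R_3\},\quad\partial_3=\{u=R_4\},$$
and let the closed sets between successive walls be
$$W_1=\{v\ge R_1,\ u\le R_2\},\quad W_2=\{u\ge R_2,\ v\le R_3\},\quad W_3=\{v\ge R_3,\ u\le R_4\}.$$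

Now comes the idea. The layer $W_1$ has a $v$-wall inside and a $u$-wall outside, $W_2$ is the other way round, and $W_3$ is again of the type of $W_1$. We shall see that $W_3$ is homeomorphic to $W_1$ in a controlled way. The union $W_1\cup W_2$ lies between two $v$-walls, so it is a *$v$-shell*, and it can be rescaled along $v$ to any other $v$-shell. The union $W_2\cup W_3$ is a *$u$-shell*, and it can be rescaled along $u$. Put $A=\{v\le R_1\}$. The whole space is $A$ followed by infinitely many $v$-shells, and the $u$-tube $\{u<R_2\}$ is $A$, then a copy of $W_1$, then infinitely many thin $u$-shells. Schematically,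
$$X\times Y=A+(W_1+W_2)+(W_1+W_2)+\cdots,\qquad\{u<R_2\}=A+W_1+(W_2+W_3)+(W_2+W_3)+\cdots .$$
If each $W_3$ is replaced by $W_1$, the two lists of layers are the same, bracketed differently. This is a Mazur-type swindle. The layer $W_2$ is only ever rescaled, so we need not know anything about it. All rescalings along $u$ move the $X$-coordinate by at most about $R_4$, and all unbounded motion happens along $v$, where it is free. Sections 7 and 8 make this precise.

## 7. Walls, layers, and a homeomorphism $W_1\to W_3$

**Step 1. How the layers meet.** This step records every intersection we shall need. By (6) and (7), $u=R_2$ implies $R_1<v<R_3$, and $v=R_3$ implies $R_2<u<R_4$. Consequently: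

* $W_1\cap W_2=\partial_1$ and $W_2\cap W_3=\partial_2$. Also $W_1\cap W_3=\emptyset$, since $v\ge R_3$ implies $u>R_2$.
* $\partial_0\subseteq W_1\setminus W_2$, since $v=R_1$ implies $u<R_2-1$. And $\partial_3\subseteq W_3\setminus W_2$, since $u=R_4$ implies $v>R_3+1$.
* $\partial_1\cap W_3=\emptyset$, since $u=R_2$ implies $v<R_3$. And $\partial_2\cap W_1=\emptyset$, since $v=R_3$ implies $u>R_2$.

Moreover
$$P:=W_1\cup W_2=\{R_1\le v\le R_3\},\qquad Q:=W_2\cup W_3=\{R_2\le u\le R_4\},$$
$$E:=W_1\cup W_2\cup W_3=\{v\ge R_1,\ u\le R_4\}.$$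
For $P$: on $W_1$, $u\le R_2$ gives $v<R_3$; on $W_2$, $u\ge R_2$ gives $v>R_1$. Conversely a point with $R_1\le v\le R_3$ lies in $W_1$ if $u\le R_2$ and in $W_2$ if $u\ge R_2$. For $Q$: on $W_2$, $v\le R_3$ gives $u<R_4$; on $W_3$, $v\ge R_3$ gives $u>R_2$. Conversely a point with $R_2\le u\le R_4$ lies in $W_2$ or in $W_3$ according as $v\le R_3$ or $v\ge R_3$. For $E$: the three layers lie in $\{v\ge R_1,u\le R_4\}$ by the same implications. Conversely, a point of that set lies in $W_1$ if $u\le R_2$, and in $Q$ otherwise.

**Step 2. Radial maps.** This step defines the only maps we use for rescaling. For an increasing homeomorphism $\tau:I\to I'$ of intervals in $(0,\infty)$, possibly single points, let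
$$U_\tau:\{u\in I\}\to\{u\in I'\},\qquad(g(y)+a,\,y)\mapsto\Bigl(g(y)+\tfrac{\tau(\|a\|)}{\|a\|}a,\,y\Bigr),$$
$$V_\tau:\{v\in I\}\to\{v\in I'\},\qquad(x,\,f(x)+b)\mapsto\Bigl(x,\,f(x)+\tfrac{\tau(\|b\|)}{\|b\|}b\Bigr).$$
Since $(a,y)\mapsto(g(y)+a,y)$ is a homeomorphism of $X\times Y$ and $a\ne0$ where $U_\tau$ is defined, $U_\tau$ is a homeomorphism with inverse $U_{\tau^{-1}}$. The same holds for $V_\tau$. Both are compatible with composition and restriction in $\tau$. The map $V_\tau$ preserves the $X$-coordinate, and $U_\tau$ moves it by exactly $|\tau(u)-u|$.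

Let $\alpha:\partial_2\to\partial_0$ be $V_\tau$ with $\tau:R_3\mapsto R_1$, and let $\beta:\partial_3\to\partial_1$ be $U_\tau$ with $\tau:R_4\mapsto R_2$.

**Step 3. Gluing homeomorphisms.** This step isolates the gluing rule used four times below. Let $(D_i)$ and $(D'_i)$, indexed by the same finite or infinite initial segment of $0,1,2,\dots$, be locally finite closed covers of spaces $T$ and $T'$, with $D_i\cap D_j=\emptyset=D'_i\cap D'_j$ whenever $|i-j|\ge2$. Let $\Phi_i:D_i\to D'_i$ be homeomorphisms such that $\Phi_i=\Phi_{i+1}$ on $D_i\cap D_{i+1}$, and this set is carried onto $D'_i\cap D'_{i+1}$. Then the $\Phi_i$ together form a homeomorphism $T\to T'$. Indeed, they agree on all overlaps, so they define a map, which is continuous by pasting. If $w\in D'_i\cap D'_{i+1}$, then $w=\Phi_i(z)=\Phi_{i+1}(z)$ for some $z\in D_i\cap D_{i+1}$, so $\Phi_i^{-1}(w)=z=\Phi_{i+1}^{-1}(w)$. So the inverses agree on overlaps too, and define a continuous map $T'\to T$, again by pasting. The two maps are mutually inverse.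

**Step 4. The homeomorphism $k:W_1\to W_3$.** This step shows that $W_1$ and $W_3$ are interchangeable, with the right identification of their walls. We construct a homeomorphism $k:W_1\to W_3$ with
$$k|_{\partial_0}=\alpha^{-1},\qquad k|_{\partial_1}=\beta^{-1}.\tag{8}$$
The plan is to push the outer wall out first, then the inner wall.

Let $k_1:W_1\to E$ be the identity on $\{v\ge R_1,\ u\le R_2-1\}$ and $U_\tau$ on $\{R_2-1\le u\le R_2\}$, where $\tau:[R_2-1,R_2]\to[R_2-1,R_4]$ is affine. By (7), $\{R_2-1\le u\le R_4\}\subseteq\{v>R_1\}$. Hence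
$$W_1=\{v\ge R_1,u\le R_2-1\}\cup\{R_2-1\le u\le R_2\},\qquad E=\{v\ge R_1,u\le R_2-1\}\cup\{R_2-1\le u\le R_4\}.$$
In both decompositions the pieces are closed and meet in $\{u=R_2-1\}$, where $U_\tau$ is the identity. By Step 3, $k_1$ is a homeomorphism. It is the identity on $\partial_0\subseteq\{u<R_2-1\}$, and on $\partial_1$ it takes $u=R_2$ to $u=R_4$ radially, so it equals $\beta^{-1}$ there.

Let $k_2:E\to W_3$ be $V_\sigma$ on $\{R_1\le v\le R_3+1\}$, where $\sigma:[R_1,R_3+1]\to[R_3,R_3+1]$ is affine, and the identity on $\{v\ge R_3+1,\ u\le R_4\}$. By (6), $\{v\le R_3+1\}\subseteq\{u<R_4\}$. Hence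
$$E=\{R_1\le v\le R_3+1\}\cup\{v\ge R_3+1,u\le R_4\},\qquad W_3=\{R_3\le v\le R_3+1\}\cup\{v\ge R_3+1,u\le R_4\}.$$
In both cases the pieces are closed and meet in $\{v=R_3+1\}$, where $V_\sigma$ is the identity. So $k_2$ is a homeomorphism. On $\partial_0$ it takes $v=R_1$ to $v=R_3$ radially, so it equals $\alpha^{-1}$. On $\partial_3\subseteq\{v>R_3+1\}$ it is the identity.

Put $k=k_2k_1$. On $\partial_0$ it is $k_2=\alpha^{-1}$. On $\partial_1$ it is $k_2\beta^{-1}=\beta^{-1}$, because $\beta^{-1}$ maps into $\partial_3$. This is (8). The map $k_2$ preserves the $X$-coordinate, and $k_1$ moves it by at most $R_4-R_2$, so $k$ moves it by at most $R_4-R_2$.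

## 8. Rebracketing infinitely many layers

Let $G=\{u<R_2\}$ and $A=\{v\le R_1\}$. By (6), $A\subseteq\{u<R_2-1\}\subseteq G$.

**Step 5. Cutting $G$ into $A$, $W_1$, and thin $u$-shells.** This step realizes $G=A+W_1+(W_2+W_3)+(W_2+W_3)+\cdots$. Put
$$\rho_n=R_2-\frac1{n+2},\qquad W_1'=\{v\ge R_1,\ u\le\rho_0\},\qquad Q_n=\{\rho_n\le u\le\rho_{n+1}\}\qquad(n\ge0).$$
Let $e:W_1\to W_1'$ be the identity on $\{v\ge R_1,u\le R_2-1\}$ and $U_\tau$ on $\{R_2-1\le u\le R_2\}$, with $\tau$ affine onto $[R_2-1,\rho_0]$. It is a homeomorphism for the same reason as $k_1$: the pieces of $W_1'$ are $\{v\ge R_1,u\le R_2-1\}$ and $\{R_2-1\le u\le\rho_0\}$, they meet in $\{u=R_2-1\}$, and $U_\tau$ is the identity there. Let $b_n:Q\to Q_n$ be $U_\tau$ with $\tau:[R_2,R_4]\to[\rho_n,\rho_{n+1}]$ affine, a homeomorphism. Comparing where the radii go,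
$$e|_{\partial_0}=\mathrm{id},\qquad e|_{\partial_1}=b_0|_{\partial_1},\qquad b_n|_{\partial_3}=b_{n+1}\circ\beta.\tag{9}$$
(On $\partial_1$ both $e$ and $b_0$ take $u=R_2$ to $u=\rho_0$; on $\partial_3$ both $b_n$ and $b_{n+1}\circ\beta$ take $u=R_4$ to $u=\rho_{n+1}$.) The sets
$$D_0=A,\qquad D_1=W_1',\qquad D_{2n+2}=b_n(W_2),\qquad D_{2n+3}=b_n(W_3)\qquad(n\ge0)$$
are closed in $G$. They cover $G$, because $A\cup W_1'=\{u\le\rho_0\}$, $Q_n=b_n(W_2)\cup b_n(W_3)$ and $\rho_n\uparrow R_2$. The cover is locally finite in $G$: the open sets $\{u<\rho_n\}$ exhaust $G$, and each meets only finitely many $D_i$. The intersections are as follows.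

* $A\cap W_1'=\partial_0$. And $A\cap Q_n=\emptyset$, since $u<R_2-1<\rho_0$ on $A$.
* $W_1'\cap Q_0=\{u=\rho_0\}=b_0(\partial_1)$, where $u=\rho_0$ implies $v>R_1$ by (7). This set lies in $b_0(W_2)$ and is disjoint from $b_0(W_3)$, because $\partial_1\cap W_3=\emptyset$. For $n\ge1$, $W_1'\cap Q_n=\emptyset$.
* $b_n(W_2)\cap b_n(W_3)=b_n(\partial_2)$.
* $Q_n\cap Q_{n+1}=\{u=\rho_{n+1}\}=b_n(\partial_3)=b_{n+1}(\partial_1)$. It lies in $b_n(W_3)$ and in $b_{n+1}(W_2)$. It is disjoint from $b_n(W_2)$, because $\partial_3\cap W_2=\emptyset$, and from $b_{n+1}(W_3)$, because $\partial_1\cap W_3=\emptyset$. For $|n-m|\ge2$, $Q_n\cap Q_m=\emptyset$.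

So $D_i\cap D_j=\emptyset$ for $|i-j|\ge2$, and the consecutive intersections are $\partial_0$, $b_0(\partial_1)$, and then, for $n\ge0$, $b_n(\partial_2)$ and $b_n(\partial_3)=b_{n+1}(\partial_1)$.

**Step 6. Cutting $X\times Y$ into $A$ and $v$-shells.** This step realizes $X\times Y=A+(W_1+W_2)+(W_1+W_2)+\cdots$. For $m\ge0$ let $P_m=\{R_1+m\le v\le R_1+m+1\}$, and let $a_m:P\to P_m$ be $V_\tau$ with $\tau:[R_1,R_3]\to[R_1+m,R_1+m+1]$ affine. Comparing where the radii go,
$$a_0|_{\partial_0}=\mathrm{id},\qquad a_m|_{\partial_2}=a_{m+1}\circ\alpha.\tag{10}$$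
The closed sets
$$D'_0=A,\qquad D'_{2m+1}=a_m(W_1),\qquad D'_{2m+2}=a_m(W_2)\qquad(m\ge0)$$
cover $X\times Y$, since $P_m=a_m(W_1)\cup a_m(W_2)$. The cover is locally finite, since each open set $\{v<R_1+m\}$ meets only finitely many of them. The intersections are as follows.

* $A\cap P_0=\{v=R_1\}=\partial_0=a_0(\partial_0)$. It lies in $a_0(W_1)$ and is disjoint from $a_0(W_2)$, because $\partial_0\subseteq W_1\setminus W_2$. For $m\ge1$, $A\cap P_m=\emptyset$.
* $a_m(W_1)\cap a_m(W_2)=a_m(\partial_1)$.
* $P_m\cap P_{m+1}=\{v=R_1+m+1\}=a_m(\partial_2)=a_{m+1}(\partial_0)$. It lies in $a_m(W_2)$ and in $a_{m+1}(W_1)$. It is disjoint from $a_m(W_1)$, as $\partial_2\cap W_1=\emptyset$, and from $a_{m+1}(W_2)$, as $\partial_0\cap W_2=\emptyset$. For $|m-m'|\ge2$, $P_m\cap P_{m'}=\emptyset$.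

So $D'_i\cap D'_j=\emptyset$ for $|i-j|\ge2$, and the consecutive intersections are $\partial_0$ and then, for $m\ge0$, $a_m(\partial_1)$ and $a_m(\partial_2)=a_{m+1}(\partial_0)$.

**Step 7. Matching the layers.** This step defines the homeomorphism $\Phi:G\to X\times Y$ layer by layer. Put
$$\Phi=\begin{cases}\mathrm{id}&\text{on }D_0=A,\\ a_0e^{-1}&\text{on }D_1=W_1',\\ a_nb_n^{-1}&\text{on }D_{2n+2}=b_n(W_2),\\ a_{n+1}k^{-1}b_n^{-1}&\text{on }D_{2n+3}=b_n(W_3).\end{cases}$$
Each formula is a homeomorphism $D_i\to D'_i$; in the last line, $b_n(W_3)\to W_3\to W_1\to a_{n+1}(W_1)=D'_{2n+3}$. We check the consecutive intersections. By (8), $k^{-1}=\alpha$ on $\partial_2$ and $k^{-1}=\beta$ on $\partial_3$.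

* On $D_0\cap D_1=\partial_0$: $a_0e^{-1}=\mathrm{id}$ by (9) and (10). The image is $\partial_0=D'_0\cap D'_1$.
* On $D_1\cap D_2=b_0(\partial_1)$: at the point $e(w)=b_0(w)$ with $w\in\partial_1$, both formulas give $a_0(w)$. The image is $a_0(\partial_1)=D'_1\cap D'_2$.
* On $D_{2n+2}\cap D_{2n+3}=b_n(\partial_2)$: at $b_n(z)$ with $z\in\partial_2$ the formulas give $a_n(z)$ and $a_{n+1}k^{-1}(z)=a_{n+1}\alpha(z)$, which are equal by (10). The image is $a_n(\partial_2)=D'_{2n+2}\cap D'_{2n+3}$.
* On $D_{2n+3}\cap D_{2n+4}=b_n(\partial_3)$: at $b_n(z)=b_{n+1}(\beta z)$ with $z\in\partial_3$ the formulas give $a_{n+1}k^{-1}(z)=a_{n+1}(\beta z)$ and $a_{n+1}b_{n+1}^{-1}b_{n+1}(\beta z)=a_{n+1}(\beta z)$. The image is $a_{n+1}(\partial_1)=D'_{2n+3}\cap D'_{2n+4}$.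

By Step 3, $\Phi:G\to X\times Y$ is a homeomorphism.

**Step 8. Control of the $X$-coordinate.** This step verifies the bound and finishes the proof. The maps $a_m$ preserve the $X$-coordinate. The map $e^{-1}$ moves it by at most $R_2-\rho_0=\frac12$, the map $b_n^{-1}$ by at most $R_4-\rho_n\le R_4-R_2+\frac12$, and $k^{-1}$ by at most $R_4-R_2$. The sum of the last two is at most $2(R_4-R_2)+\frac12\le2R_4$, so $\Phi$ moves the $X$-coordinate by at most $2R_4$.

Let $\Theta:Y\times X\to G$, $\Theta(y,a)=\bigl(g(y)+\frac{R_2a}{1+\|a\|},y\bigr)$, be the homeomorphism of Section 6 with $R=R_2$. Its $X$-coordinate is within $R_2$ of $g(y)$. Then $\Xi=\Phi\Theta:Y\times X\to X\times Y$ is a homeomorphism, and its $X$-coordinate is within $R_2+2R_4\le3R_4=:K$ of $g(y)$. By its definition, $R_4$ depends only on $\omega_f,\omega_g,C$. It is nondecreasing in them, since the moduli are nondecreasing functions. This proves Proposition 10, and with it Theorems 1 and 2. $\square$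

## 9. Bounded perturbations of homeomorphisms, and the zigzag in infinite dimensions

**Corollary 11.** For a map $\varphi:X\to Y$ between infinite-dimensional Banach spaces the following are equivalent: (i) $\varphi$ is a coarse equivalence; (ii) $\varphi$ is at bounded distance from a homeomorphism that is a coarse equivalence.

*Proof.* Theorem 2 gives (i)$\Rightarrow$(ii). Conversely, being coarse, expanding and cobounded is preserved under bounded perturbation, by (1) and the sentence after it. $\square$

Finally, the bound in Theorem 2 must depend on the data, even when $\varphi$ is continuous. The zigzag of Section 1 shows it. Let $Z$ be an infinite-dimensional Banach space, $X=\mathbb R\oplus_\infty Z$, $L>0$, and $f:X\to X$, $f(t,z)=(\psi(t),z)$. Since $|\psi(t)-t|\le2L$, the continuous map $f$ is at distance at most $2L$ from the identity, so it is a coarse equivalence. We claim that no homeomorphism $F:X\to X$ satisfies $\sup\|F-f\|<L/2$.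

Suppose $F$ is one. The half-space $\{(t,z):t<L/2\}$ is connected, so its preimage $S=F^{-1}(\{t<L/2\})$ is connected. The map $f$ takes both $(0,0)$ and $(2L,0)$ to $(0,0)$, so the first coordinate of $F$ at these two points is less than $L/2$, and both points lie in $S$. On the hyperplane $\{t=L\}$ the first coordinate of $f$ is $L$, so that of $F$ is greater than $L/2$, and $S$ misses this hyperplane. But $\{t=L\}$ separates $(0,0)$ from $(2L,0)$, which contradicts the connectedness of $S$. Since $L$ was arbitrary, no universal constant works in Theorem 2.
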